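\title{Injective Lefschetz maps on the quotient rings of contingency tables}

\begin{abstract}
To weak compositions $\alpha,\beta$ of $n$ one attaches a graded quotient $R_{\alpha,\beta}$ of a polynomial ring in a matrix of variables, whose Hilbert series counts contingency tables with margins $\alpha,\beta$ by their zigzag number. Its top degree is $n-m$, where $m$ is the smallest zigzag number. We prove a conjecture of Oh and Rhoades: for an explicit linear form $L_{\alpha,\beta}$, multiplication by $L_{\alpha,\beta}^{n-m-2k}$ is injective from degree $k$ to degree $n-m-k$. We show that $m$ is the largest part of $\alpha$ and $\beta$, and that the same injectivity holds for every linear form satisfying a determinant condition. The proof maps $R_{\alpha,\beta}$ to algebras with even and odd generators. The even generators detect nonzero elements, the odd generators carry an $\mathfrak{sl}_2$-action, and a deletion argument removes the even generators one at a time.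
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Tables, zigzags and the ring $R_{\alpha,\beta}$}
Throughout, $\mathbb F$ is a field of characteristic zero and $[n]=\{1,\dots,n\}$. A \emph{weak composition} of $n$ is a finite sequence of nonnegative integers with sum $n$. Fix weak compositions $\alpha=(\alpha_1,\dots,\alpha_r)$ and $\beta=(\beta_1,\dots,\beta_p)$ of $n$. Let $\mathcal C_{\alpha,\beta}$ be the set of \emph{contingency tables}: $r\times p$ matrices $A=(a_{ij})$ of nonnegative integers whose $i$-th row sums to $\alpha_i$ and whose $j$-th column sums to $\beta_j$. A \emph{zigzag} is a set of positions $Z=\{(i_1,j_1),\dots,(i_q,j_q)\}\subseteq[r]\times[p]$ with $i_1\le\dots\le i_q$ and $j_1\le\dots\le j_q$, and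
\[
\operatorname{zigzag}(A)=\max\Big\{\sum_{(i,j)\in Z}a_{ij}\;:\;Z\text{ a zigzag}\Big\},\qquad
m=\min\{\operatorname{zigzag}(A):A\in\mathcal C_{\alpha,\beta}\}.
\]
If $\alpha=\beta=(1^n)$, the tables are the permutation matrices, and the ones that lie on a common zigzag form an increasing subsequence. So $\operatorname{zigzag}$ extends the length of the longest increasing subsequence from permutations to tables.

Let $\mathbb F[x_{ij}]$ be the polynomial ring in variables $x_{ij}$ ($i\in[r]$, $j\in[p]$), graded by degree, and let $I_{\alpha,\beta}$ be the ideal generated by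
\begin{itemize}
\item the row sums $x_{i1}+\dots+x_{ip}$ and the column sums $x_{1j}+\dots+x_{rj}$;
\item for each $i$, all monomials of degree greater than $\alpha_i$ in $x_{i1},\dots,x_{ip}$;
\item for each $j$, all monomials of degree greater than $\beta_j$ in $x_{1j},\dots,x_{rj}$.
\end{itemize}
Put $R=R_{\alpha,\beta}=\mathbb F[x_{ij}]/I_{\alpha,\beta}=\bigoplus_k R_k$. The monomial generators remove exactly those monomials whose exponent matrix exceeds one of the margins. It is known that
\begin{equation}\label{eq:hilb}
\operatorname{Hilb}(R_{\alpha,\beta};q)=\sum_{A\in\mathcal C_{\alpha,\beta}}q^{\,n-\operatorname{zigzag}(A)} .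
\end{equation}
So $\dim R$ is the number of tables, and the top nonzero degree of $R$ is $n-m$. If $n=0$, then $R=\mathbb F$ and all statements below are trivial; from now on $n\ge1$.

\begin{example}\label{ex:S4}
Let $\alpha=\beta=(1^4)$. Only the identity has zigzag number $4$, and only the decreasing permutation has zigzag number $1$, so $m=1$ and $\dim R_0=\dim R_3=1$. The eight row and column sums span a space of dimension $7$, so $\dim R_1=16-7=9$. The total dimension is $24$, hence $\operatorname{Hilb}(R;q)=1+9q+13q^2+q^3$.
\end{example}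

For a graded algebra with top degree $s$, the strongest Lefschetz property asks for a linear form $L$ such that $L^{s-2k}:R_k\to R_{s-k}$ is bijective for all $k\le s/2$. This forces a symmetric Hilbert series, and Example~\ref{ex:S4} is not symmetric. It is top-heavy: $1\le1$ and $9\le13$. The natural guess is therefore that the maps $L^{s-2k}$ are injective for a suitable $L$, and for permutations the obvious candidate is the trace $x_{11}+\dots+x_{nn}$.

The analog of the trace for general margins is defined as follows. Let $X=[n]$ and $Y=[n]$; we call the elements of $X$ \emph{row sites} and those of $Y$ \emph{column sites}. Cut $X$ into consecutive intervals $X_1,\dots,X_r$ of sizes $\alpha_1,\dots,\alpha_r$, and $Y$ into consecutive intervals $Y_1,\dots,Y_p$ of sizes $\beta_1,\dots,\beta_p$; we call these intervals \emph{blocks}, and they may be empty. Put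
\[
L_{\alpha,\beta}=\sum_{(i,j)\,:\,X_i\cap Y_j\ne\emptyset}x_{ij}.
\]
Thus $x_{ij}$ occurs when the block $X_i\times Y_j$ of an $n\times n$ matrix contains a diagonal position $(t,t)$. For example, $L_{(2,2,1),(3,2)}=x_{11}+x_{21}+x_{22}+x_{32}$. The pairs $(i,j)$ that occur form the support of the table $(|X_i\cap Y_j|)$; this support is a zigzag, so the table has zigzag number $n$, like the identity permutation.

\begin{quote}
\textbf{Conjecture} (Oh and Rhoades \cite{OR}). For $k=0,1,\dots,\lfloor(n-m)/2\rfloor$, the multiplication map $L_{\alpha,\beta}^{\,n-m-2k}:R_k\to R_{n-m-k}$ is injective.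
\end{quote}

In \cite{OR} the range is printed as $k=0,1,\dots,\lfloor m/2\rfloor$. We use $k\le\lfloor(n-m)/2\rfloor$: the conjecture is stated as the algebraic lift of the inequality $\dim R_k\le\dim R_{n-m-k}$, and this is exactly the range in which the exponent $n-m-2k$ is nonnegative.

\subsection*{Results}
The conjecture is the case $j=n-m-2k$ of our first theorem.

\begin{theorem}\label{thm:A}
We have $m=\max\{\alpha_1,\dots,\alpha_r,\beta_1,\dots,\beta_p\}$, and $L_{\alpha,\beta}^{\,j}:R_k\to R_{k+j}$ is injective whenever $k,j\ge0$ and $2k+j\le n-m$.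
\end{theorem}

\begin{corollary}\label{cor:tables}
Let $h_k=\dim R_k=\#\{A\in\mathcal C_{\alpha,\beta}:\operatorname{zigzag}(A)=n-k\}$. Then $h_k\le h_l$ whenever $k\le l\le n-m-k$. In particular $h_0\le h_1\le\dots\le h_{\lceil(n-m)/2\rceil}$.
\end{corollary}

Only one property of $L_{\alpha,\beta}$ is needed. For $x\in X$ let $i(x)$ be the index with $x\in X_{i(x)}$, and for $y\in Y$ let $j(y)$ be the index with $y\in Y_{j(y)}$. For a linear form $L=\sum\ell_{ij}x_{ij}$ put $\ell(x,y)=\ell_{i(x)j(y)}$. This is the $n\times n$ matrix obtained from $(\ell_{ij})$ by repeating row $i$ exactly $\alpha_i$ times and column $j$ exactly $\beta_j$ times. We write $\mathbf 1$ for a column vector of ones.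

\begin{theorem}\label{thm:B}
Let $L=\sum\ell_{ij}x_{ij}$ with $\ell_{ij}\in\mathbb F$, and let $1\le\mu\le n$. Suppose there are partitions $X=\bigsqcup_{\nu=1}^\mu X^\nu$ and $Y=\bigsqcup_{\nu=1}^\mu Y^\nu$ with $|X^\nu|=|Y^\nu|\ge1$ and
\begin{equation}\label{eq:det}
\det\begin{pmatrix}(\ell(x,y))_{x\in X^\nu,\,y\in Y^\nu}&\mathbf 1\\ \mathbf 1^T&0\end{pmatrix}\neq0\qquad\text{for every }\nu .
\end{equation}
Then $L^j:R_k\to R_{k+j}$ is injective whenever $k,j\ge0$ and $2k+j\le n-\mu$.
\end{theorem}

Two sites of one class $X^\nu$ in the same block $X_i$ would give two equal rows in \eqref{eq:det}. So each class meets each block at most once, and the hypothesis can hold only if $\mu\ge\alpha_i$ and $\mu\ge\beta_j$ for all $i,j$. The form $L_{\alpha,\beta}$ attains the smallest value of $\mu$ that this allows.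

The characteristic matters. For $\alpha=\beta=(1,1)$ the linear relations give $x_{22}=-x_{12}=x_{11}$, so $L_{\alpha,\beta}=2x_{11}$; in characteristic $2$ the map $L_{\alpha,\beta}:R_0\to R_1$ would be zero, although $n-m=1$. We use characteristic zero in Lemma~\ref{lem:det} (a positive integer is nonzero), Lemma~\ref{lem:ext} (representations of $\mathfrak{sl}_2$) and Lemma~\ref{lem:detect} (averaging). Formula \eqref{eq:hilb} enters the proofs only in the combinatorial reading of $h_k$ in Corollary~\ref{cor:tables}.

\subsection*{Plan}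
Section~\ref{sec:AfromB} deduces Theorem~\ref{thm:A} and the corollary from Theorem~\ref{thm:B}. Section~\ref{sec:model} explains on small cases how exterior algebras produce injectivity and what has to be added to them. Section~\ref{sec:sites} builds the resulting algebras. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B} to an injectivity statement in these algebras, Proposition~\ref{prop:key}; this is the only place where \eqref{eq:det} is used. Section~\ref{sec:states} proves that statement by an induction that loses one degree, and Section~\ref{sec:perfect} recovers the lost degree.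

\section{The minimal zigzag number and the form $L_{\alpha,\beta}$}\label{sec:AfromB}

In this section $\mu=\max\{\alpha_1,\dots,\alpha_r,\beta_1,\dots,\beta_p\}$, so $1\le\mu\le n$.

\begin{lemma}\label{lem:m}
We have $m=\mu$.
\end{lemma}

\begin{proof}
Every full row and every full column of $[r]\times[p]$ is a zigzag, so $\operatorname{zigzag}(A)\ge\mu$ for every table $A$. For the converse take the analog of the decreasing permutation, $a_{ij}=\#\{t\in X_i:n+1-t\in Y_j\}$, which lies in $\mathcal C_{\alpha,\beta}$. Let $a_{ij},a_{i'j'}>0$ with $i<i'$, witnessed by $t\in X_i$ and $t'\in X_{i'}$. Then $t<t'$, so $n+1-t>n+1-t'$ and $j\ge j'$. Now let $(i,j)$ and $(i',j')$ be the first and the last position with nonzero entry on a zigzag $Z$. If $i=i'$, all nonzero entries on $Z$ lie in row $i$. If $i<i'$, then $j\le j'$ and $j\ge j'$, and they all lie in column $j$. In both cases their sum is at most $\mu$.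
\end{proof}

To apply Theorem~\ref{thm:B} we need $\mu$ classes, each meeting every block at most once. The blocks are intervals of length at most $\mu$, so the residue classes modulo $\mu$ have this property.

\begin{lemma}\label{lem:det}
The form $L=L_{\alpha,\beta}$ satisfies \eqref{eq:det} for $X^\nu=Y^\nu=\{t\in[n]:t\equiv\nu\bmod\mu\}$, $1\le\nu\le\mu$.
\end{lemma}

\begin{proof}
Here $\ell(x,y)=1$ if $X_{i(x)}\cap Y_{j(y)}\ne\emptyset$, and $\ell(x,y)=0$ otherwise. Fix $\nu$ and write $X^\nu=\{t_1<\dots<t_h\}$; this set is nonempty because $n\ge\mu$. Put $M_a=(\ell(t_b,t_{b'}))_{1\le b,b'\le a}$ for $1\le a\le h$.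

The diagonal entries are $1$, since $t_b\in X_{i(t_b)}\cap Y_{j(t_b)}$. If $s\in X_{i(t_b)}\cap Y_{j(t_{b'})}$, then $|t_b-s|\le\mu-1$ and $|s-t_{b'}|\le\mu-1$, so $|t_b-t_{b'}|<2\mu$ and $|b-b'|\le1$. Thus $M_h$ is tridiagonal. Let $\sigma_a=\ell(t_a,t_{a+1})$ and $\tau_a=\ell(t_{a+1},t_a)$. We claim $\sigma_a\tau_a=0$. Otherwise there are $s\in X_{i(t_a)}\cap Y_{j(t_{a+1})}$ and $s'\in X_{i(t_{a+1})}\cap Y_{j(t_a)}$. As $t_a$ and $t_{a+1}$ lie in different row blocks and in different column blocks, the order of the row blocks gives $s<s'$ and the order of the column blocks gives $s'<s$, a contradiction.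

Expanding along the last row gives $\det M_{a+1}=\det M_a-\sigma_a\tau_a\det M_{a-1}=\det M_a$ (with $\det M_0=1$), so $\det M_a=1$ for all $a$. Let $z_a$ and $z'_a$ be the last coordinates of $M_a^{-1}\mathbf 1$ and of $\mathbf 1^TM_a^{-1}$, and let $s_a=\mathbf 1^TM_a^{-1}\mathbf 1$; thus $z_1=z'_1=s_1=1$. With $\mathbf e$ the last unit vector of length $a$, solve
\[
\begin{pmatrix}M_a&\sigma_a\mathbf e\\ \tau_a\mathbf e^T&1\end{pmatrix}\begin{pmatrix}u\\ z\end{pmatrix}=\mathbf 1 .
\]
The first block row gives $u=M_a^{-1}(\mathbf 1-\sigma_az\mathbf e)$. Since $\sigma_a\tau_a=0$, the last row reads $\tau_az_a+z=1$. Hence $z_{a+1}=1-\tau_az_a$, and by transposition $z'_{a+1}=1-\sigma_az'_a$. Finally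
\[
s_{a+1}=\mathbf 1^Tu+z=s_a-\sigma_az'_az_{a+1}+z_{a+1}=s_a+z_{a+1}z'_{a+1}.
\]
By induction $z_a,z'_a\in\{0,1\}$, so $s_h$ is an integer $\ge1$. Taking the Schur complement of $M_h$, the determinant in \eqref{eq:det} equals $-\det(M_h)\,s_h=-s_h$, which is nonzero in $\mathbb F$.
\end{proof}

For $\alpha=(2,2,1)$ and $\beta=(3,2)$ the classes are $\{1,4\}$, $\{2,5\}$, $\{3\}$, the matrices $M_h$ are $\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}1&0\\0&1\end{smallmatrix}\right)$, $(1)$, and the determinants are $-1,-2,-1$.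

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:tables}, given Theorem~\ref{thm:B}]
Theorem~\ref{thm:A} follows from Lemmas~\ref{lem:m} and~\ref{lem:det} and Theorem~\ref{thm:B}. If $k\le l\le n-m-k$, take $j=l-k$; then $2k+j=k+l\le n-m$, so $R_k$ embeds in $R_l$. For the chain of inequalities take $l=k+1$, which is allowed when $2k+1\le n-m$, that is, when $k<\lceil(n-m)/2\rceil$.
\end{proof}

\section{The exterior model}\label{sec:model}

The rest of the paper proves Theorem~\ref{thm:B}. To show $fL^j\ne0$ in $R$ it suffices to find a ring homomorphism $\phi$ out of $R$ with $\phi(f)\phi(L)^j\neq0$. We look for targets in which multiplication by $\phi(L)$ is understood.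

\subsection*{A Lefschetz property of exterior algebras}
We recall one fact on $\mathfrak{sl}_2$. Let $K$ be a field of characteristic zero. If $V$ is a finite-dimensional representation of $\mathfrak{sl}_2(K)$ with raising operator $\mathsf E$ and weight spaces $V_w$, then $\mathsf E^w:V_{-w}\to V_w$ is bijective for all $w\ge0$. The representation $(K^2)^{\otimes b}$ has a basis indexed by the subsets $Z\subseteq[b]$, in which $Z$ has weight $2|Z|-b$ and $\mathsf E(Z)=\sum_{i\notin Z}Z\cup\{i\}$. So $\mathsf E^{b-2z}$ is injective on the span of the subsets of size $z\le b/2$, and therefore so is $\mathsf E^j$ whenever $2z+j\le b$.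

Let $A,B$ be finite-dimensional $K$-vector spaces. Then $\Lambda(A\oplus B)=\bigoplus_{c,c'}\Lambda^cA\otimes\Lambda^{c'}B$. An element $\Theta\in A\otimes B$ is both an element of degree $2$ of this algebra and a bilinear form on $A^*\times B^*$; its \emph{rank} is the rank of that form.

\begin{lemma}\label{lem:ext}
If $\Theta\in A\otimes B$ has rank $\rho$, then multiplication by $\Theta^j$ is injective on $\Lambda^cA\otimes\Lambda^{c'}B$ whenever $c+c'+j\le\rho$.
\end{lemma}

\begin{proof}
Choose bases $(\xi_i)$ of $A$ and $(\zeta_i)$ of $B$ with $\Theta=\sum_{i\le\rho}z_i$, where $z_i=\xi_i\zeta_i$. The $z_i$ are central and $z_i^2=0$. Up to sign, every monomial in the $\xi_i,\zeta_i$ is uniquely $z_Z\mathsf m$, where $\mathsf m$ is a monomial that contains no pair $\xi_i,\zeta_i$ with $i\le\rho$, where $Z$ is a subset of the set $\mathsf B$ of indices $i\le\rho$ that do not occur in $\mathsf m$, and $z_Z=\prod_{i\in Z}z_i$. Fix $\mathsf m$ and let $b=|\mathsf B|$. As $z_i\mathsf m=0$ for $i\notin \mathsf B$, we have $\Theta z_Z\mathsf m=\sum_{i\in \mathsf B\setminus Z}z_{Z\cup i}\mathsf m$.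 So $\Theta$ acts on the span of the $z_Z\mathsf m$ as $\mathsf E$ acts on $(K^2)^{\otimes b}$. In bidegree $(c,c')$ we have $2|Z|+\deg\mathsf m=c+c'$ and $\deg\mathsf m\ge\rho-b$, hence $2|Z|+j\le c+c'+j-\rho+b\le b$.
\end{proof}

\subsection*{Permutations: odd variables}
Let $\alpha=\beta=(1^n)$ and $L=x_{11}+\dots+x_{nn}$. Let $\Lambda$ be the exterior algebra on $\theta_1,\dots,\theta_n,\eta_1,\dots,\eta_n$ modulo $\sum\theta_x$ and $\sum\eta_y$. The elements $\theta_x\eta_y$ commute with each other. The substitution $x_{xy}\mapsto\theta_x\eta_y$ kills row and column sums, and it kills $x_{xy}x_{xy'}$ and $x_{xy}x_{x'y}$ because $\theta_x^2=\eta_y^2=0$. So it defines $\phi_0:R\to\Lambda$. The image $\Theta=\sum_t\theta_t\eta_t$ of $L$ is the dot product on vectors with coordinate sum zero. This form has rank $n-1$: a vector orthogonal to all sum-zero vectors is constant, and a constant sum-zero vector vanishes in characteristic zero. By Lemma~\ref{lem:ext}, $fL^j\ne0$ whenever $f\in R_k$, $2k+j\le n-1$ and $\phi_0(f)\ne0$. This is the correct range, and it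 settles $k=0$.

\subsection*{Permutations: adding even variables}
The map $\phi_0$ is not injective. For $f_0=x_{11}x_{22}+x_{12}x_{21}$ we get $\theta_1\eta_1\theta_2\eta_2+\theta_1\eta_2\theta_2\eta_1=0$. To detect $f_0$, adjoin commuting variables $a_x,b_y$ with $\sum a_x=\sum b_y=0$, declare $a_x^2=a_x\theta_x=0$ and $b_y^2=b_y\eta_y=0$, and substitute $x_{xy}\mapsto a_xb_y+\theta_x\eta_y$. The part of the image of $f_0$ that is linear in the $a_x$ is
\[
\phi_1(f_0)=(a_1\theta_2+a_2\theta_1)(b_1\eta_2+b_2\eta_1),
\]
and this is nonzero for $n\ge4$ (Example~\ref{ex:pi}). The image of $L$ is $\Theta+L_1$ with $L_1=\sum a_tb_t$, so the part of the image of $f_0L^j$ that is linear in the $a_x$ is $\Theta^j\phi_1(f_0)+j\Theta^{j-1}L_1\phi_0(f_0)=\Theta^j\phi_1(f_0)$. The unwanted term disappears because $\phi_0(f_0)=0$. In general we use several families of even variables, take the smallest number of families that detects $f$, and are left with the action of $\Theta$ alone, on a space that is no longer an exterior power.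

\subsection*{Larger blocks: several linear relations}
For general margins, replace $x_{ij}$ by a sum over the sites $x\in X_i$, $y\in Y_j$; the monomial relations then follow from the pigeonhole principle. The plain sum of $\theta_x\eta_y$ has too small a rank. For $\alpha=\beta=(2,2)$ we need $L^2\ne0$ for $L=x_{11}+x_{22}$, but $L$ would go to $2(\theta_1+\theta_2)(\eta_1+\eta_2)$, whose square is zero. Instead impose one relation for each class $\{1,3\}$, $\{2,4\}$, namely $\theta_1+\theta_3=\theta_2+\theta_4=0$ and $\eta_1+\eta_3=\eta_2+\eta_4=0$, and keep only the terms $\theta_x\eta_y$ with $x,y$ in the same class. Then $x_{11},x_{22}\mapsto\Theta_0$ and $x_{12},x_{21}\mapsto-\Theta_0$ with $\Theta_0=\theta_1\eta_1+\theta_2\eta_2$, and $L^2\mapsto8\,\theta_1\eta_1\theta_2\eta_2\ne0$.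

This construction assigns to each site the unit vector $v_x\in K^\mu$ or $w_y\in K^\mu$ of its class, imposes $\sum_xv_x\theta_x=0$ and $\sum_yw_y\eta_y=0$ coordinatewise, and weights $\theta_x\eta_y$ by $\langle v_x,w_y\rangle$. It works for arbitrary vectors. Unit vectors are unsuitable for an induction that removes sites: above, killing $\theta_1$ also kills $\theta_3$. We therefore take generic vectors, and use the unit vectors only to certify that the generic form has full rank.

\section{Algebras on a set of sites}\label{sec:sites}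

Fix $L$ and $\mu$ as in Theorem~\ref{thm:B}. Let $K$ be the field of rational functions over $\mathbb F$ in independent indeterminates $v_x^\nu,w_y^\nu$ ($x\in X$, $y\in Y$, $1\le\nu\le\mu$). Put $v_x=(v_x^\nu)_\nu$ and $w_y=(w_y^\nu)_\nu$ in $K^\mu$, and $\langle v_x,w_y\rangle=\sum_\nu v_x^\nu w_y^\nu$. A linear map over $\mathbb F$ is injective if and only if its extension to $K$ is, so from now on $R$ denotes $R\otimes_{\mathbb F}K$. About the vectors, this section and Sections~\ref{sec:states} and~\ref{sec:perfect} use only that any $\mu$ of the $v_x$, and any $\mu$ of the $w_y$, are linearly independent. For $\mu=1$ we may rescale $\theta_x$ by $v_x$ and $\eta_y$ by $w_y$, and so assume in examples that $v_x=w_y=1$.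

\subsection*{The odd part}
For $S\subseteq X$ let $U(S)=\{u\in K^S:\sum_xu_xv_x=0\}$. Its dual $U(S)^*$ is spanned by the coordinate functions $\theta_x$ ($x\in S$), with defining relations $\sum_{x\in S}v_x^\nu\theta_x=0$ for $1\le\nu\le\mu$. We have $\dim U(S)=|S|-\min(\mu,|S|)$. Since $U(S\setminus s)=\{u\in U(S):u_s=0\}$, we have $U(S\setminus s)^*=U(S)^*/K\theta_s$.

\begin{lemma}\label{lem:indep}
If $P\subseteq S$ and $|S|\ge\mu+|P|$, then the $\theta_x$ with $x\in P$ are linearly independent in $U(S)^*$.
\end{lemma}

\begin{proof}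
A relation $\sum_{x\in P}c_x\theta_x=0$ is a combination of the defining relations. So there is a functional $\lambda$ on $K^\mu$ with $\lambda(v_x)=c_x$ for $x\in P$ and $\lambda(v_x)=0$ for $x\in S\setminus P$. As $|S\setminus P|\ge\mu$, these $v_x$ span $K^\mu$, and $\lambda=0$.
\end{proof}

\subsection*{The algebras $\mathcal C^E(S)$}
An algebra with a $\mathbb Z/2$-grading is \emph{supercommutative} if $fg=(-1)^{|f||g|}gf$ for homogeneous $f,g$ of parities $|f|,|g|$; even elements are central. The free such algebra on even and odd generators is the polynomial ring on the former tensored with the exterior algebra on the latter. Let $E$ be a finite set, whose elements we call \emph{flavors}. Let $\mathcal C^E(S)$ be the supercommutative $K$-algebra with odd generators $\theta_x$ and even generators $a_x^\epsilon$ ($x\in S$, $\epsilon\in E$), where $\theta_x$ and $a^\epsilon_x$ are said to sit at the site $x$, and with relations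
\begin{itemize}
\item[(R1)] the product of any two generators, equal or not, at the same site is $0$;
\item[(R2)] $\sum_{x\in S}v_x^\nu\theta_x=0$ for $1\le\nu\le\mu$;
\item[(R3)] $\sum_{x\in S}a_x^\epsilon=0$ for $\epsilon\in E$.
\end{itemize}
The relations are homogeneous for the $\theta$-degree and for the degree in each flavor. For $E_0\subseteq E$, the part of degree $0$ in all flavors outside $E_0$ is $\mathcal C^{E_0}(S)$. Let $C^E_c(S)$ be the component of degree $1$ in each flavor of $E$ and of $\theta$-degree $c$; it is zero for $c<0$. Thus $C^\emptyset_c(S)=\Lambda^cU(S)^*$.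

For $s\in S$, the \emph{deletion} $\partial_s:\mathcal C^E(S)\to\mathcal C^E(S\setminus s)$ is the surjective homomorphism that kills the generators at $s$; its kernel is the ideal they generate. Deletions commute. If $\gamma$ is a generator at $s$, then by (R1) the product $\gamma h$ depends only on $\partial_sh$, so $\gamma g\in\mathcal C^E(S)$ makes sense for $g\in\mathcal C^E(S\setminus s)$. This defines the \emph{insertion}
\[
\iota_s:\bigoplus_{\epsilon\in E}C_c^{E\setminus\epsilon}(S\setminus s)\;\oplus\; C^E_{c-1}(S\setminus s)\to C^E_c(S),\qquad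
\iota_s(\varphi,\psi)=\sum_{\epsilon}a_s^\epsilon\varphi_\epsilon+\theta_s\psi,
\]
where $\varphi=(\varphi_\epsilon)_{\epsilon\in E}$. From the description of the kernel,
\begin{equation}\label{eq:kernel}
\ker\big(\partial_s|_{C^E_c(S)}\big)=\operatorname{im}\iota_s,\qquad \partial_x\iota_s=\iota_s\partial_x\quad(x\ne s).
\end{equation}
The next lemma expresses a space with $e$ flavors through spaces with $e-1$ flavors.

\begin{lemma}\label{lem:pres}
Let $\epsilon\in E$. Every $f\in C^E_c(S)$ can be written $f=\sum_{x\in S}a_x^\epsilon g_x$ with $g_x\in C_c^{E\setminus\epsilon}(S\setminus x)$, and such a sum is $0$ if and only if there is $g\in C_c^{E\setminus\epsilon}(S)$ with $g_x=\partial_xg$ for all $x$.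
\end{lemma}

\begin{proof}
Let $F^E_c(S)$ be the corresponding component when only (R1) is imposed. It has a basis of monomials whose generators sit at distinct sites, so sorting by the site of the flavor $\epsilon$ gives $F^E_c(S)=\bigoplus_xa_x^\epsilon F_c^{E\setminus\epsilon}(S\setminus x)$. We divide by the products of a linear relation with a monomial. If the relation is not the relation (R3) for $\epsilon$, the monomial contains some $a_x^\epsilon$; the relation loses its term at $x$ and becomes the corresponding relation for $S\setminus x$. Dividing by these products gives $\bigoplus_xC_c^{E\setminus\epsilon}(S\setminus x)$. The multiples of the remaining relation are $\big(\sum_xa_x^\epsilon\big)h=\sum_xa_x^\epsilon\,\partial_xh$ with $h\in F_c^{E\setminus\epsilon}(S)$, and their images are the tuples $(\partial_xg)_x$.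
\end{proof}

\subsection*{Insertion, separation and gluing}
With enough sites, an element is determined by its deletions, and compatible deletions come from an element, just as for sections of a sheaf on the sets of a cover. The three statements below feed into each other and are proved together.

\begin{lemma}\label{lem:DSG}
Let $e=|E|$ and $c\ge0$.
\begin{itemize}
\item[(a)] If $|S|\ge2e+c+\mu$, then $\iota_s$ is injective for every $s\in S$.
\item[(b)] If $|S|\ge2e+c+\mu+1$, $f\in C^E_c(S)$ and $\partial_xf=0$ for all $x\in S$, then $f=0$.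
\item[(c)] If $|S|\ge2e+c+\mu+2$ and $f_x\in C^E_c(S\setminus x)$ $(x\in S)$ satisfy $\partial_{x'}f_x=\partial_xf_{x'}$ for all $x\ne x'$, then there is $f\in C^E_c(S)$ with $\partial_xf=f_x$ for all $x$.
\end{itemize}
\end{lemma}

A lower bound on $|S|$ is needed: for $e=0$, $c\ge1$ and $|S|=c+\mu$, the space $\Lambda^cU(S)^*$ is a line and every $\Lambda^cU(S\setminus x)^*$ is zero, so (b) fails.

\begin{proof}
We use induction on $e+c$, and for given $(e,c)$ we prove (a), then (b), then (c). For $e=c=0$ all spaces $C_0^\emptyset$ equal $K$, deletions are the identity, and the source of $\iota_s$ is zero; the three claims hold. Let $e+c\ge1$.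

(a) If $e=0$, then $\theta_s\ne0$ by Lemma~\ref{lem:indep}. Extending $\theta_s$ to a basis of $U(S)^*$ shows that $\theta_s\wedge{}:\Lambda^{c-1}(U(S)^*/K\theta_s)\to\Lambda^cU(S)^*$ is injective. Let $e\ge1$, fix $\epsilon_0\in E$, and suppose $\iota_s(\varphi,\psi)=0$. Write $\varphi_\epsilon=\sum_{x\ne s}a_x^{\epsilon_0}\varphi_{\epsilon,x}$ for $\epsilon\ne\epsilon_0$ and $\psi=\sum_{x\ne s}a_x^{\epsilon_0}\psi_x$, with $\varphi_{\epsilon,x},\psi_x$ on $S\setminus\{s,x\}$. Then
\[
0=a_s^{\epsilon_0}\varphi_{\epsilon_0}+\sum_{x\ne s}a_x^{\epsilon_0}G_x,\qquad G_x=\sum_{\epsilon\ne\epsilon_0}a_s^\epsilon\varphi_{\epsilon,x}+\theta_s\psi_x .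
\]
By Lemma~\ref{lem:pres} there is $g\in C_c^{E\setminus\epsilon_0}(S)$ with $\partial_sg=\varphi_{\epsilon_0}$ and $\partial_xg=G_x$ for $x\ne s$. For $x\ne s$ we get $\partial_x\varphi_{\epsilon_0}=\partial_sG_x=0$. So $\varphi_{\epsilon_0}=0$ by (b) for $(e-1,c)$ on $S\setminus s$, which has at least $2(e-1)+c+\mu+1$ sites. Thus $\partial_sg=0$, and $g=\sum_{\epsilon\ne\epsilon_0}a_s^\epsilon\gamma_\epsilon+\theta_s\delta$ by \eqref{eq:kernel}. Comparing $\partial_xg$ with $G_x$ and using (a) for $(e-1,c)$ on $S\setminus x$, we find $\varphi_{\epsilon,x}=\partial_x\gamma_\epsilon$ and $\psi_x=\partial_x\delta$ for all $x\neq s$. By Lemma~\ref{lem:pres} on $S\setminus s$, this means $\varphi_\epsilon=0$ and $\psi=0$.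

(b) Fix $s$ and write $f=\iota_s(\varphi,\psi)$. For $x\ne s$ we have $\iota_s(\partial_x\varphi,\partial_x\psi)=\partial_xf=0$, so $\partial_x\varphi_\epsilon=0$ and $\partial_x\psi=0$ by (a) on $S\setminus x$. Part (b) for $(e-1,c)$ and for $(e,c-1)$ needs at most $2e+c+\mu\le|S\setminus s|$ sites, and gives $\varphi_\epsilon=0$ and $\psi=0$.

(c) Fix $s$ and choose $\tilde f$ with $\partial_s\tilde f=f_s$. Replacing $f_x$ by $f_x-\partial_x\tilde f$, we may assume $f_s=0$. For $x\neq s$ we get $\partial_sf_x=\partial_xf_s=0$, so $f_x=\iota_s((\varphi_{\epsilon,x})_\epsilon,\psi_x)$. Applying (a) on $S\setminus\{x,x'\}$ to $\partial_{x'}f_x=\partial_xf_{x'}$ shows that the families $(\varphi_{\epsilon,x})_x$ and $(\psi_x)_x$, indexed by $x\in S\setminus s$, are compatible. Part (c) for $(e-1,c)$ and for $(e,c-1)$ needs at most $2e+c+\mu+1\le|S\setminus s|$ sites, and glues them to $\varphi_\epsilon$ and $\psi$. Then $f=\iota_s(\varphi,\psi)$ satisfies $\partial_sf=0=f_s$ and $\partial_xf=f_x$ for $x\ne s$.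
\end{proof}

\subsection*{Removing a flavor}
The coefficients $g_x$ in Lemma~\ref{lem:pres} are not determined by $f$, but their failure to be compatible is. For $\epsilon\in E$ and $x\ne x'$ in $S$ define
\[
\pi_{xx'}=\pi^\epsilon_{xx'}:C^E_c(S)\to C_c^{E\setminus\epsilon}(S\setminus\{x,x'\}),\qquad \sum_za_z^\epsilon g_z\mapsto\partial_{x'}g_x-\partial_xg_{x'} .
\]
This is well defined, because a tuple $(\partial_zg)_z$ goes to $0$. It removes one flavor at the price of two sites.

\begin{lemma}\label{lem:pi}
Fix $\epsilon\in E$, and let $x,x',s\in S$ be distinct.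
\begin{itemize}
\item[(a)] $\pi_{x'x}=-\pi_{xx'}$ and $\pi_{xx'}\partial_s=\partial_s\pi_{xx'}$.
\item[(b)] \emph{(Cocycle identity)} $\partial_s\pi_{xx'}=\partial_{x'}\pi_{xs}+\partial_x\pi_{sx'}$.
\item[(c)] If $|S|\ge2|E|+c+\mu$, $f\in C^E_c(S)$ and $\pi_{zz'}f=0$ for all $z\ne z'$ in $S$, then $f=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $f=\sum_za_z^\epsilon g_z$. Part (a) follows from $\partial_sf=\sum_{z\ne s}a_z^\epsilon\,\partial_sg_z$. In (b) the right side sends $f$ to $\partial_{x'}\partial_sg_x-\partial_{x'}\partial_xg_s+\partial_x\partial_{x'}g_s-\partial_x\partial_sg_{x'}$, and the terms with $g_s$ cancel. In (c) the $g_z$ are compatible, so by Lemma~\ref{lem:DSG}(c) for $(|E|-1,c)$ they are the deletions of one $g$, and $f=0$ by Lemma~\ref{lem:pres}.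
\end{proof}

\begin{example}\label{ex:pi}
Let $E$ have one element. For $c=0$ the $g_z$ are scalars and $\pi_{xx'}\big(\sum g_za_z\big)=g_x-g_{x'}$. For $\mu=1$, $S=[n]$ and $n\ge4$ we have $\pi_{13}(a_1\theta_2+a_2\theta_1)=\theta_2\in U(S\setminus\{1,3\})^*$, which is nonzero by Lemma~\ref{lem:indep}. So the first factor of $\phi_1(f_0)$ in Section~\ref{sec:model} is nonzero, and the same computation applies to the second.
\end{example}

\subsection*{Rows and columns together}
For $T\subseteq Y$ define $U'(T)$ with coordinates $\eta_y$, the algebra $\mathcal D^{E'}(T)$ with generators $\eta_y,b_y^\epsilon$, and its components $D^{E'}_{c'}(T)$ in the same way from the vectors $w_y$. We regard $X$ and $Y$ as disjoint, so the name of a site tells on which side $\partial$, $\iota$ or $\pi$ acts. We work in the graded tensor product $\mathcal C^E(S)\otimes\mathcal D^{E'}(T)$, with product $(f\otimes g)(f'\otimes g')=(-1)^{|g||f'|}ff'\otimes gg'$. It is the supercommutative algebra on both sets of generators with both sets of relations, and for $E=E'=\emptyset$ it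 is $\Lambda(U(S)^*\oplus U'(T)^*)$.

The statements \eqref{eq:kernel} and Lemmas~\ref{lem:pres}--\ref{lem:pi} are identities between linear maps or assert exactness of sequences of linear maps, so they persist after tensoring with a vector space. Row operations act on the first factor and column operations on the second; row and column deletions and maps $\pi$ therefore commute with each other. For a column site $y$ we define $\iota_y$ by left multiplication with $b_y^\epsilon$ and $\eta_y$ in the algebra. On $C^E_c(S)\otimes D^{E'}_{c'}(T)$ this differs from $1\otimes\iota_y$ by the sign $(-1)^c$ on $\psi$, which affects neither its image nor its injectivity. Put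
\[
\Theta=\Theta_{S,T}=\sum_{x\in S,\;y\in T}\ell(x,y)\langle v_x,w_y\rangle\,\theta_x\eta_y .
\]
It is even, hence central, and $\partial_s\Theta_{S,T}=\Theta_{S\setminus s,T}$. If $\gamma$ is a generator at $s$, then $\Theta_{S,T}\,\gamma g=\gamma\,\Theta_{S\setminus s,T}\,g$ by (R1). Writing $\Theta$ for whichever $\Theta_{S,T}$ fits the context, we conclude:
\begin{equation}\label{eq:commute}
\text{multiplication by $\Theta$ commutes with all $\partial_s$, $\iota_s$ and $\pi_{xx'}$, for rows and for columns.}
\end{equation}
As a bilinear form on $U(S)\times U'(T)$, $\Theta(u,u')=\sum\ell(x,y)\langle v_x,w_y\rangle u_xu'_y$, and passing to subsets of $S$ and $T$ restricts the form. Let $\rho(S,T)$ be its rank. We call $(S,T)$ \emph{perfect} if the left and the right kernel both vanish. Exchanging rows and columns changes $\Theta$ only by a sign, so every statement below has a \emph{column version}, which we use freely.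

\section{Reduction to the auxiliary algebras}\label{sec:reduction}

For a flavor set $E$, used on both sides, consider the substitution
\[
\phi^E:\;x_{ij}\mapsto\sum_{x\in X_i,\;y\in Y_j}\Big(\sum_{\epsilon\in E}a_x^\epsilon b_y^\epsilon+\langle v_x,w_y\rangle\,\theta_x\eta_y\Big)\in\mathcal C^E(X)\otimes\mathcal D^E(Y).
\]
The images are even, so they commute. The $i$-th row sum goes to
\[
\sum_{x\in X_i}\Big(\sum_\epsilon a_x^\epsilon\sum_{y\in Y}b_y^\epsilon+\sum_\nu v_x^\nu\theta_x\sum_{y\in Y}w_y^\nu\eta_y\Big)=0
\]
by (R2) and (R3) for $Y$. In the expansion of a product of more than $\alpha_i$ variables from row $i$, every term has two generators at one site of $X_i$, and vanishes by (R1). The column relations are treated by the column versions of these two arguments. So $\phi^E$ is a ring homomorphism on $R$. For $f\in R_k$ and $|E|=e\le k$ let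
\[
\phi_E(f)\in C^E_{k-e}(X)\otimes D^E_{k-e}(Y)
\]
be the component of $\phi^E(f)$ of degree $1$ in every flavor. For $E_0\subseteq E$, the component of $\phi^E(f)$ of degree $1$ in the flavors of $E_0$ and $0$ in the others is $\phi_{E_0}(f)$. Whether $\phi_E(f)$ vanishes depends only on $|E|$; write $\phi_e=\phi_{[e]}$.

\subsection*{Even variables detect nonzero elements}

\begin{lemma}\label{lem:detect}
If $0\ne f\in R_k$, then $\phi_k(f)\ne0$.
\end{lemma}

\begin{proof}
For $k=0$ the map $\phi_0$ is the identity of $K$. Let $k\ge1$. The idea is to separate the row indices of a monomial from its column indices. Let $\mathcal W_\alpha$ be the $K$-span of the words $[i_1\cdots i_k]$ in the alphabet $[r]$. Let $\mathcal J_\alpha\subseteq\mathcal W_\alpha$ be spanned by (i) the words in which some letter $i$ occurs more than $\alpha_i$ times, and (ii) the sums $\sum_{i\in[r]}[i_1\cdots i_{t-1}\,i\,i_{t+1}\cdots i_k]$ over one letter. Put $\mathcal Q_\alpha=\mathcal W_\alpha/\mathcal J_\alpha$. The symmetric group $\mathfrak S_k$ acts by permuting positions. Define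 $\mathcal Q_\beta$ in the same way, and let $\mathcal Q_X,\mathcal Q_Y$ be the versions for the alphabets $X,Y$ with all multiplicities $1$.

\emph{Step 1: $R_k$ embeds in $\mathcal Q_\alpha\otimes\mathcal Q_\beta$.} The map $[i_1\cdots i_k]\otimes[j_1\cdots j_k]\mapsto x_{i_1j_1}\cdots x_{i_kj_k}$ maps $\mathcal W_\alpha\otimes\mathcal W_\beta$ onto the polynomials of degree $k$, and its kernel is spanned by the elements $\sigma z-z$ ($\sigma\in\mathfrak S_k$, acting diagonally). In $\mathcal J_\alpha\otimes\mathcal W_\beta$, generators of type (i) give the monomials that exceed a row margin, and those of type (ii) give the products of a column sum with a monomial of degree $k-1$. In $\mathcal W_\alpha\otimes\mathcal J_\beta$ the roles are exchanged. Together these span the degree $k$ part of $I_{\alpha,\beta}$. So $R_k$ is the quotient of $\mathcal Q_\alpha\otimes\mathcal Q_\beta$ by the span of the $\sigma z-z$. The symmetrization $z\mapsto\sum_\sigma\sigma z$ descends to a map $R_k\to\mathcal Q_\alpha\otimes\mathcal Q_\beta$, whose composite with the projection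 to $R_k$ is multiplication by $k!$. Hence it is injective.

\emph{Step 2: description of $\phi_k$.} Sending $[x_1\cdots x_k]$ to $a^1_{x_1}\cdots a^k_{x_k}$ identifies $\mathcal Q_X$ with $C_0^{[k]}(X)$: type (i) corresponds to (R1) and type (ii) to (R3). Replacing each letter $i$ by $\sum_{x\in X_i}[x]$ sends generators of $\mathcal J_\alpha$ of type (i) to sums of words with a repeated letter, and generators of type (ii) to sums of generators of type (ii). It induces $\operatorname{pol}_\alpha:\mathcal Q_\alpha\to\mathcal Q_X$, and in the same way we get $\operatorname{pol}_\beta$. In $\phi_k(x_{i_1j_1}\cdots x_{i_kj_k})$ the $k$ flavors are distributed bijectively over the $k$ factors, so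
\[
\phi_k(x_{i_1j_1}\cdots x_{i_kj_k})=\sum_{\sigma\in\mathfrak S_k}\prod_{t=1}^k\Big(\sum_{x\in X_{i_t}}a_x^{\sigma(t)}\Big)\Big(\sum_{y\in Y_{j_t}}b_y^{\sigma(t)}\Big).
\]
Thus $\phi_k$ is symmetrization followed by $\operatorname{pol}_\alpha\otimes\operatorname{pol}_\beta$.

\emph{Step 3: $\operatorname{pol}_\alpha$ has a left inverse.} Let $(a)_t=a(a-1)\cdots(a-t+1)$. Send a word $[x_1\cdots x_k]$ with distinct letters, $k_i$ of them in $X_i$, to $\big(\prod_i(\alpha_i)_{k_i}\big)^{-1}[i(x_1)\cdots i(x_k)]\in\mathcal Q_\alpha$, and send words with a repeated letter to $0$. We check that a sum over one letter goes to $0$. If the other letters contain a repetition, every term goes to $0$. Otherwise let $k'_i$ of the other letters lie in $X_i$. The varying letter has $\alpha_i-k'_i$ unused values in $X_i$, and $(\alpha_i)_{k'_i+1}=(\alpha_i)_{k'_i}(\alpha_i-k'_i)$. So the sum goes to $\big(\prod_i(\alpha_i)_{k'_i}\big)^{-1}\sum_{i:\,k'_i<\alpha_i}[\cdots i\cdots]$. The missing words, those with $k'_i=\alpha_i$, are of type (i), so the last sum is $0$ in $\mathcal Q_\alpha$.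 Hence the map is defined on $\mathcal Q_X$. It is a left inverse, because $\operatorname{pol}_\alpha$ of a word with multiplicities $k_i\le\alpha_i$ is a sum of $\prod_i(\alpha_i)_{k_i}$ words with distinct letters and of words that vanish. The same holds for $\beta$, so $\operatorname{pol}_\alpha\otimes\operatorname{pol}_\beta$ is injective.
\end{proof}

\subsection*{The determinant condition gives a perfect pairing}

\begin{lemma}\label{lem:nondeg}
The pair $(X,Y)$ is perfect, with $\rho(X,Y)=n-\mu$.
\end{lemma}

\begin{proof}
Let $V,W$ be the $n\times\mu$ matrices with rows $v_x,w_y$, let $M=(\ell(x,y)\langle v_x,w_y\rangle)$, and let $\mathfrak M=\left(\begin{smallmatrix}M&V\\W^T&0\end{smallmatrix}\right)$. The determinant of $\mathfrak M$ is a polynomial in the indeterminates. Specialize $v_x$ and $w_y$ to the $\nu$-th unit vector for $x\in X^\nu$ and $y\in Y^\nu$. After permuting rows and columns, $\mathfrak M$ becomes block diagonal, and its blocks are the matrices in \eqref{eq:det}. So $\det\mathfrak M\ne0$. Let $u'\in U'(Y)=\ker W^T$ satisfy $u^TMu'=0$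 for all $u\in U(X)=\ker V^T$. Then $Mu'\in(\ker V^T)^\perp=\operatorname{im}V$, say $Mu'=-V\lambda$. Hence $\mathfrak M\binom{u'}{\lambda}=0$ and $u'=0$. The right kernel vanishes, and both spaces have dimension $n-\mu$.
\end{proof}

\subsection*{The key proposition}

\begin{proposition}\label{prop:key}
Let $S\subseteq X$ and $T\subseteq Y$ with $|S|=|T|=d+\mu$, $d\ge0$, and $\rho(S,T)=d$. If $|E|=|E'|=e$, $c,c'\ge0$, $j\ge1$ and $c+c'+j\le d-2e$, then multiplication by $\Theta^j$ is injective on $C^E_c(S)\otimes D^{E'}_{c'}(T)$.
\end{proposition}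

\begin{proof}[Proof of Theorem~\ref{thm:B}, given Proposition~\ref{prop:key}]
The case $j=0$ is trivial. Suppose $0\ne f\in R_k$, $fL^j=0$, $j\ge1$ and $2k+j\le n-\mu$. By Lemma~\ref{lem:detect} there is a smallest $e\le k$ with $\phi_e(f)\ne0$. We have $\phi^{[e]}(L)=\Theta+\sum_\epsilon L_\epsilon$ with $L_\epsilon=\sum\ell(x,y)a_x^\epsilon b_y^\epsilon$. Take the component of degree $1$ in every flavor of $\phi^{[e]}(L)^j\phi^{[e]}(f)=0$, sorted by the set $E_1$ of flavors supplied by the power of $L$:
\[
\sum_{E_1\subseteq[e],\;|E_1|\le j}\frac{j!}{(j-|E_1|)!}\,\Theta^{j-|E_1|}\Big(\prod_{\epsilon\in E_1}L_\epsilon\Big)\phi_{[e]\setminus E_1}(f)=0 .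
\]
By the minimality of $e$ only $E_1=\emptyset$ contributes, so $\Theta^j\phi_e(f)=0$. By Lemma~\ref{lem:nondeg}, Proposition~\ref{prop:key} applies to $(X,Y)$ with $d=n-\mu$ and $c=c'=k-e$, since $c+c'+j=2k+j-2e\le d-2e$. It gives $\phi_e(f)=0$, a contradiction.
\end{proof}

For $e=0$ the proposition is Lemma~\ref{lem:ext}. The bound $d-2e$ reflects that removing a flavor on both sides deletes two row sites and two column sites, and so lowers $d$ by $2$. The smaller pair need not be perfect, however. The smallest case with $e=1$ shows this difficulty and the way around it.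

\begin{example}\label{ex:four}
Let $\mu=1$, $S=T=[4]$, and let $(\ell(x,y))$ be the identity matrix, so $d=3$. For $e=1$ the only case is $c=c'=0$, $j=1$. Let $f=\sum F(x,y)\,a_xb_y$ with $\Theta f=0$. For pairs $P=\{x,x'\}$ and $Q=\{y,y'\}$, Example~\ref{ex:pi} gives
\[
\pi_{xx'}\pi_{yy'}f=\Delta_{xx'}^{yy'}:=F(x,y)-F(x',y)-F(x,y')+F(x',y'),
\]
and \eqref{eq:commute} gives $\Delta_{xx'}^{yy'}\,\Theta'=0$ with $\Theta'=\Theta_{S\setminus P,T\setminus Q}=\sum_{t\notin P\cup Q}\theta_t\eta_t$. On two sites $s,s'$ we have $\theta_s=-\theta_{s'}\ne0$, and the same for $\eta$. If $P=Q$, then $\Theta'=2\theta_s\eta_s\ne0$. If $|P\cap Q|=1$, then $\Theta'$ is a single term $\theta_t\eta_t\ne0$. In both cases $\Delta_{xx'}^{yy'}=0$. If $P\cap Q=\emptyset$, then $\Theta'=0$ and we learn nothing directly. But the cocycle identity reads $\Delta_{xx'}^{yy'}=\Delta_{xx'}^{yx}+\Delta_{xx'}^{xy'}$, and both terms on the right vanish by the previous cases. So all $\Delta$ vanish, $F(x,y)=F(x,1)+F(1,y)-F(1,1)$, and $f=0$ by (R3).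
\end{example}

Two things are harder in general. The cocycle identity holds only after a deletion, and deletions have kernels; controlling them requires injectivity of $\Theta^j$ for pairs $(S,T)$ that are not perfect and for unequal numbers of flavors (Section~\ref{sec:states}). And the passage from good pairs $P,Q$ to all pairs may take many steps (Section~\ref{sec:perfect}).

\section{Injectivity for arbitrary pairs, with a loss of one degree}\label{sec:states}

A \emph{state} is a tuple $(S,T;e,e';N)$ with $S\subseteq X$, $T\subseteq Y$, integers $e,e'\ge0$ and an integer $N$. An \emph{element} of the state is a $g\in C^E_c(S)\otimes D^{E'}_{c'}(T)$ with $|E|=e$, $|E'|=e'$ and $\Theta^jg=0$ for some $j\ge1$ with $c+c'+j\le N$. The state is \emph{good} if all its elements are zero; this is automatic for $N\le0$. It is \emph{admissible} if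
\begin{equation}\label{eq:adm}
N\le|S|-\mu-2e\qquad\text{and}\qquad N\le|T|-\mu-2e' .
\end{equation}
For an element of an admissible state we have $|S|\ge2e+c+j+\mu$ and $|T|\ge2e'+c'+j+\mu$, which is what the lemmas of Section~\ref{sec:sites} require. Admissibility is preserved by the three \emph{row moves}, which fix $T$ and $e'$ and replace $(S;e;N)$ by
\begin{equation}\label{eq:moves}
(S\setminus\{s,x\};\,e-1;\,N),\qquad(S\setminus s;\,e-1;\,N),\qquad(S\setminus s;\,e;\,N-1),
\end{equation}
because $|S|-\mu-2e-N$ changes by $0$, $+1$, $0$ and $N$ does not increase. The same holds for the column moves. If $g$ is an element, then by \eqref{eq:commute} $\pi_{sx}g$ is an element of the first state in \eqref{eq:moves}. The other two states arise from $g=\iota_s(\varphi,\psi)$, as the next proof shows. Proposition~\ref{prop:key} says that for a perfect pair with $|S|=|T|=d+\mu$ the admissible state $(S,T;e,e;d-2e)$ is good.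

\begin{lemma}[vanishing deletions]\label{lem:Z}
Let $g$ be an element of an admissible state $(S,T;e,e';N)$. Let $Z\subseteq S$ and $Z'\subseteq T$ with $\partial_zg=0$ for all $z\in Z\cup Z'$. Suppose that the states
\[
\big(S\setminus Z,\;T\setminus Z';\;e-i,\;e'-i';\;N-(|Z|-i)-(|Z'|-i')\big)
\]
are good for all $0\le i\le\min(|Z|,e)$ and $0\le i'\le\min(|Z'|,e')$. Then $g=0$.
\end{lemma}

The displayed states are admissible: they are reached by deleting the sites of $Z\cup Z'$ one at a time with the second and third moves.

\begin{proof}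
Induction on $|Z|+|Z'|$. If $Z=Z'=\emptyset$, the hypothesis says that the state of $g$ is good. Let $z\in Z$; the case $z\in Z'$ is the column version. By \eqref{eq:kernel}, $g=\iota_z(\varphi,\psi)$, and $\iota_z(\Theta^j\varphi,\Theta^j\psi)=\Theta^jg=0$. Lemma~\ref{lem:DSG}(a) in $\theta$-degree $c+j$ gives $\Theta^j\varphi_\epsilon=0$ and $\Theta^j\psi=0$. So each $\varphi_\epsilon$ is an element of $(S\setminus z,T;e-1,e';N)$, and $\psi$, which has $\theta$-degree $c-1$, is an element of $(S\setminus z,T;e,e';N-1)$. For any other $z_1\in Z\cup Z'$ we have $\iota_z(\partial_{z_1}\varphi,\partial_{z_1}\psi)=\partial_{z_1}g=0$. Lemma~\ref{lem:DSG}(a) in $\theta$-degree $c$ applies on $S\setminus z_1$ if $z_1\in Z$ and on $S$ if $z_1\in Z'$, since $|S|-1\ge2e+c+\mu$. It gives $\partial_{z_1}\varphi_\epsilon=0$ and $\partial_{z_1}\psi=0$. Apply induction with $Z\setminus z$ and $Z'$. The state required for $\varphi_\epsilon$ at the index $(i,i')$ is the given one at $(i+1,i')$, and the state required for $\psi$ at $(i,i')$ is the given one at $(i,i')$.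
\end{proof}

By Lemma~\ref{lem:pi}(c), an element vanishes if all $\pi_{xx'}$ kill it. With the help of $\Theta$, it is enough to test the pairs that contain one fixed site.

\begin{lemma}[one base point]\label{lem:base}
Let $g$ be an element of an admissible state $(S,T;e,e';N)$ with $e\ge1$. Let $s\in S$, fix a flavor $\epsilon\in E$, and suppose $\pi^\epsilon_{sx}g=0$ for all $x\in S\setminus s$. If $(S\setminus s,T;e-1,e';N)$ and $(S\setminus s,T;e,e';N-1)$ are good, then $g=0$. In particular, if for one $s\in S$ all states obtained by the moves \eqref{eq:moves} are good, then $(S,T;e,e';N)$ is good.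
\end{lemma}

\begin{proof}
For $x\ne x'$ in $S\setminus s$, Lemma~\ref{lem:pi}(a),(b) give $\pi_{xx'}\partial_sg=\partial_{x'}\pi_{xs}g+\partial_x\pi_{sx'}g=0$. Since $|S|-1\ge2e+c+\mu$, Lemma~\ref{lem:pi}(c) gives $\partial_sg=0$. Apply Lemma~\ref{lem:Z} with $Z=\{s\}$ and $Z'=\emptyset$. For the last claim, $\pi_{sx}g$ is an element of a good state, hence zero.
\end{proof}

It remains to follow the rank through the moves. A move costs rank unless the deleted site can be absorbed by the kernel of $\Theta$, so degenerate pairs are the easy ones.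

\begin{lemma}\label{lem:rank}
An admissible state $(S,T;e,e';N)$ is good if $N\le\rho(S,T)-e-e'$, with strict inequality in the case that $(S,T)$ is perfect and $e+e'>0$.
\end{lemma}

\begin{proof}
Induction on $|S|+|T|$. We may assume $N\ge1$. If $e+e'=0$, the claim is Lemma~\ref{lem:ext}. Let $e+e'>0$. Put $\rho=\rho(S,T)$, let $\kappa=|S|-\mu-\rho$ and $\kappa'=|T|-\mu-\rho$ be the dimensions of the left and right kernels, and let $\sigma=\rho-e-e'-N$ be the \emph{slack}. The hypothesis is: $\sigma\ge0$, and $\sigma\ge1$ if $\kappa=\kappa'=0$. A smaller admissible state is good by induction if its slack is at least $1$, or if its slack is at least $0$ and one of its kernels is nonzero.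

Suppose $e\ge1$; then $|S|\ge\mu+3$ by \eqref{eq:adm}, so each of two successive row deletions lowers $\dim U(S)$ by $1$. Such a deletion changes $(\rho,\kappa,\kappa')$ either to $(\rho,\kappa-1,\kappa')$ or to $(\rho-1,\kappa,\kappa'+1)$. If $\kappa=0$, only the second change is possible. If $\kappa\ge1$, take $u\ne0$ in the left kernel and $s$ with $u_s\ne0$; then $U(S)=U(S\setminus s)\oplus Ku$, so deleting $s$ keeps $\rho$.

\emph{Case I: $e\ge1$ and $\kappa\ge1$.} Use Lemma~\ref{lem:base} with an $s$ that keeps $\rho$. The second and third moves in \eqref{eq:moves} give slack $\sigma+1\ge1$. The first move gives slack $\sigma+1$ if deleting $x$ also keeps the rank. If deleting $x$ lowers the rank, the slack is $\sigma\ge0$ and the right kernel has dimension $\kappa'+1\ge1$.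

\emph{Case II: $e\ge1$, $\kappa=0$, and $e'=0$ or $\kappa'=0$.} Here $\sigma\ge1$. If $\kappa'=0$ this is the hypothesis. If $e'=0$, then $N\le|S|-\mu-2e=\rho-2e$ gives $\sigma\ge e\ge1$. Use Lemma~\ref{lem:base} with any $s$. Each deletion lowers $\rho$ and raises $\kappa'$, so all new states have a nonzero right kernel, and the three moves give slack $\sigma-1$, $\sigma$, $\sigma$.

These cases and their column versions I$'$, II$'$ cover everything. If neither I nor I$'$ applies, then ($e=0$ or $\kappa=0$) and ($e'=0$ or $\kappa'=0$). If $e\ge1$, Case II applies. If $e=0$, then $e'\ge1$ and $\kappa'=0$, and Case II$'$ applies.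
\end{proof}

For a perfect pair and $e=e'\ge1$, Lemma~\ref{lem:rank} gives the bound $d-2e-1$ in place of the bound $d-2e$ of Proposition~\ref{prop:key}. This would prove Theorem~\ref{thm:B} for $2k+j\le n-\mu-1$, while the conjecture concerns exactly $2k+j=n-m$. The induction stops because, from a perfect state of slack $0$, a one-sided map $\pi_{sx}$ leads to slack $-1$. As in Example~\ref{ex:four}, one must remove a flavor on both sides at once.

\section{Perfect pairs}\label{sec:perfect}

We prove Proposition~\ref{prop:key} by induction on $e$, for all $S,T,d$ simultaneously. The case $e=0$ is Lemma~\ref{lem:ext}. Let $e\ge1$ and $N=d-2e$. We may assume $N\ge1$, so $d\ge3$. Let $f$ be an element of the admissible state $(S,T;e,e;N)$, with degrees $c,c'$ and exponent $j$. We must show $f=0$.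

\subsection*{The inverse pairing}
We need the rank of $\Theta$ after deleting prescribed sites. As for minors of an invertible matrix, the answer is read off from the inverse. Since $\Theta$ is a perfect pairing, there are unique $u^{(y)}\in U(S)$ and $u'^{(x)}\in U'(T)$ with $\Theta(u^{(y)},\cdot)=\eta_y$ and $\Theta(\cdot,u'^{(x)})=\theta_x$. Put
\[
G(y,x)=\Theta(u^{(y)},u'^{(x)})=\theta_x(u^{(y)})=\eta_y(u'^{(x)})\qquad(y\in T,\;x\in S).
\]
The row of $G$ indexed by $y$ is the vector $u^{(y)}$ and the column indexed by $x$ is the vector $u'^{(x)}$. So exchanging $S$ and $T$ transposes $G$, and column versions remain available. Let $G[Q,P]$ be the submatrix with rows $Q\subseteq T$ and columns $P\subseteq S$, and let $\mathcal G$ be the bipartite graph on $S\sqcup T$ with an edge between $x$ and $y$ when $G(y,x)\ne0$.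

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(a)] $G$ has rank $d$. Any $d$ or fewer rows of $G$ are independent, and so are any $d$ or fewer columns.
\item[(b)] If $|P|,|Q|\le d$ and $t=\operatorname{rk}G[Q,P]$, then $\rho(S\setminus P,T\setminus Q)=d-|P|-|Q|+t$, the left kernel has dimension $|Q|-t$, and the right kernel has dimension $|P|-t$.
\item[(c)] The graph $\mathcal G$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The isomorphism $U'(T)^*\to U(S)$ given by $\Theta$ sends $\eta_y$ to $u^{(y)}$. The $\eta_y$ span a space of dimension $d$, and any $d$ of them are independent by Lemma~\ref{lem:indep}. The claim on columns is the column version.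

(b) A vector $u\in U(S)$ pairs to zero with $U'(T\setminus Q)=\bigcap_{y\in Q}\ker\eta_y$ if and only if $\Theta(u,\cdot)$ is a combination of the $\eta_y$ with $y\in Q$, that is, $u=\sum_{y\in Q}\xi_yu^{(y)}$. By (a) the row vector $\xi$ is unique. The condition $u\in U(S\setminus P)$ means $\xi\,G[Q,P]=0$. So the left kernel has dimension $|Q|-t$. The other claims follow from $\dim U(S\setminus P)=d-|P|$ and $\dim U'(T\setminus Q)=d-|Q|$.

(c) Let $S=S_1\sqcup S_2$ and $T=T_1\sqcup T_2$ with no edge between $S_1\sqcup T_1$ and $S_2\sqcup T_2$. For $y\in T_i$ the vector $u^{(y)}$ is supported on $S_i$, so it lies in $U(S_i)$. By (a), $d\le\sum_i\dim U(S_i)=d+\mu-\sum_i\min(\mu,|S_i|)$, that is, $\sum_i\min(\mu,|S_i|)\le\mu$. Suppose both $S_i$ are nonempty. If one has at least $\mu$ elements, the sum is at least $\mu+1$; otherwise it is $|S|>\mu$. So some $S_i$ is empty. Then $u^{(y)}=0$ for $y\in T_i$, which contradicts (a) unless $T_i=\emptyset$.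
\end{proof}

Part (c) is where the genericity of the vectors is decisive; for the unit vectors used in Lemma~\ref{lem:nondeg} the matrix $G$ would split into blocks, one for each class. The graph $\mathcal G$ need not be complete. For $\mu=1$, the identity matrix $\ell$, $S=\{2,3,4\}$ and $T=\{1,3,4\}$ we have $\Theta(u,u')=u_3u'_3+u_4u'_4$, a perfect pairing with $u^{(3)}=(-1,1,0)$, so $G(3,4)=0$.

Let $\Gamma(x)\subseteq T$ and $\Gamma(y)\subseteq S$ be the sets of neighbors in $\mathcal G$; they are nonempty. Put $\Gamma(x,x')=\Gamma(x)\cup\Gamma(x')$. Fix flavors $\epsilon\in E$ and $\epsilon'\in E'$, and for $x\ne x'$ in $S$ and $y\ne y'$ in $T$ write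
\[
f_{xx'}=\pi^\epsilon_{xx'}f,\qquad f^{yy'}=\pi^{\epsilon'}_{yy'}f,\qquad f_{xx'}^{yy'}=\pi^\epsilon_{xx'}\pi^{\epsilon'}_{yy'}f .
\]
With $P=\{x,x'\}$ and $Q=\{y,y'\}$, these are elements of the admissible states $(S\setminus P,T;e-1,e;N)$, $(S,T\setminus Q;e,e-1;N)$ and $(S\setminus P,T\setminus Q;e-1,e-1;N)$. They are antisymmetric in $x,x'$ and in $y,y'$. By Lemma~\ref{lem:pi}(b), for $s\in S\setminus P$ and $t\in T\setminus Q$,
\begin{equation}\label{eq:cocycle}
\partial_sf_{xx'}^{yy'}=\partial_{x'}f_{xs}^{yy'}+\partial_xf_{sx'}^{yy'},\qquad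
\partial_tf_{xx'}^{yy'}=\partial_{y'}f_{xx'}^{yt}+\partial_yf_{xx'}^{ty'} .
\end{equation}
By Lemma~\ref{lem:pi}(c) it suffices to prove $f_{xx'}=0$ for all $x\ne x'$.

\subsection*{Two criteria for vanishing}
The first criterion is the only place where the induction on $e$ is used. It says that a submatrix of $G$ of rank $2$ forces vanishing, and that the submatrix may be enlarged by sites whose deletion kills the element.

\begin{lemma}\label{lem:KZ}
Let $P=\{x,x'\}$, $Q=\{y,y'\}$, $Z\subseteq S\setminus P$ and $Z'\subseteq T\setminus Q$, where $Z$ and $Z'$ may be empty. If $\partial_zf_{xx'}^{yy'}=0$ for all $z\in Z\cup Z'$ and $\operatorname{rk}G[Q\cup Z',P\cup Z]\ge2$, then $f_{xx'}^{yy'}=0$.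
\end{lemma}

\begin{proof}
If $\operatorname{rk}G[Q,P]=2$, then $\rho(S\setminus P,T\setminus Q)=d-2$ by Lemma~\ref{lem:G}(b). The two sets have $(d-2)+\mu$ elements and $N=(d-2)-2(e-1)$, so the induction hypothesis applies.

Let $\operatorname{rk}G[Q,P]\le1$. Adding the elements of $Z\cup Z'$ one at a time raises the rank by at most $1$ in each step. After shrinking $Z$ and $Z'$ we may assume that the rank is exactly $2$, and $Z\cup Z'\ne\emptyset$. We apply Lemma~\ref{lem:Z} in the state $(S\setminus P,T\setminus Q;e-1,e-1;N)$. Let $S_1=S\setminus(P\cup Z)$, $T_1=T\setminus(Q\cup Z')$ and $N_1=N-(|Z|-i)-(|Z'|-i')$. We must show that the admissible state $(S_1,T_1;e-1-i,e-1-i';N_1)$ is good, and may assume $N_1\ge1$. Then $|S_1|,|T_1|>\mu$ by \eqref{eq:adm}, so $|P\cup Z|,|Q\cup Z'|\le d$. By Lemma~\ref{lem:G}(b) the kernels have dimensions $|Z'|$ and $|Z|$, so $(S_1,T_1)$ is not perfect, and $\rho(S_1,T_1)=d-2-|Z|-|Z'|$. Hence $\rho(S_1,T_1)-(e-1-i)-(e-1-i')=N_1$, and Lemma~\ref{lem:rank} applies.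
\end{proof}

\begin{lemma}\label{lem:comp}
If $o\in\Gamma(x,x')$ and $f_{xx'}^{oy}=0$ for all $y\in T\setminus o$, then $f_{xx'}=0$.
\end{lemma}

\begin{proof}
Apply the column version of Lemma~\ref{lem:base} to $f_{xx'}$ with base point $o$. We need the admissible states $(S\setminus P,T\setminus o;e-1,e-1;N)$ and $(S\setminus P,T\setminus o;e-1,e;N-1)$ to be good. As $\operatorname{rk}G[\{o\},P]=1$, Lemma~\ref{lem:G}(b) gives rank $d-2$ and a right kernel of dimension $1$. Since $d-2-2(e-1)=N$ and $d-2-(e-1)-e=N-1$, Lemma~\ref{lem:rank} applies to both.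
\end{proof}

\subsection*{Sites with a common neighbor}

\begin{lemma}\label{lem:AB}
If both columns of $G[Q,P]$ are nonzero, or both rows are nonzero, then $f_{xx'}^{yy'}=0$. In particular this holds if $y,y'\in\Gamma(x,x')$.
\end{lemma}

\begin{proof}
The two cases are exchanged by the symmetry; let both columns be nonzero. If the rank is $2$, use Lemma~\ref{lem:KZ}. Otherwise both columns span the same line. The rows $y,y'$ of $G$ are independent by Lemma~\ref{lem:G}(a), so $G[Q,S]$ has a column $s\notin P$ off this line. Then $G[Q,\{x,s\}]$ and $G[Q,\{s,x'\}]$ have rank $2$, so $f_{xs}^{yy'}=f_{sx'}^{yy'}=0$ by Lemma~\ref{lem:KZ}. By \eqref{eq:cocycle}, $\partial_sf_{xx'}^{yy'}=0$, and Lemma~\ref{lem:KZ} with $Z=\{s\}$ finishes the proof.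
\end{proof}

\begin{lemma}\label{lem:C}
If $\Gamma(x)\cap\Gamma(x')\ne\emptyset$, then $f_{xx'}=0$. If $\Gamma(y)\cap\Gamma(y')\ne\emptyset$, then $f^{yy'}=0$.
\end{lemma}

\begin{proof}
Let $o\in\Gamma(x)\cap\Gamma(x')$. For $y\ne o$ both columns of $G[\{o,y\},P]$ are nonzero, so $f_{xx'}^{oy}=0$ by Lemma~\ref{lem:AB}. Lemma~\ref{lem:comp} gives $f_{xx'}=0$. The second claim is the column version.
\end{proof}

If $G$ has no zero entry, the proof ends here. In general we must treat pairs $x,x'$ with disjoint neighborhoods, and for these we propagate the vanishing of $f_{xx'}^{oy}$ along paths.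

\subsection*{Sites with disjoint neighborhoods}
Call $x\ne x'$ in $S$ \emph{separated} if $\Gamma(x)\cap\Gamma(x')=\emptyset$. Call $y\ne y'$ in $T$ \emph{adjacent} if $\Gamma(y)\cap\Gamma(y')\ne\emptyset$. By Lemma~\ref{lem:G}(c) adjacency defines a connected graph on $T$; let $\operatorname{dist}$ be its distance. By Lemma~\ref{lem:C},
\begin{equation}\label{eq:adj}
f_{xx'}^{yy'}=0\quad\text{if $x,x'$ are not separated or $y,y'$ are adjacent.}
\end{equation}
Separated pairs have a compensating advantage: for $h\in\Gamma(x)$ and $h'\in\Gamma(x')$ the matrix $G[\{h,h'\},\{x,x'\}]$ is diagonal with nonzero diagonal entries, so it has rank $2$.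

\begin{lemma}[change of base point]\label{lem:change}
Let $x,x'$ be separated and $y\notin\Gamma(x,x')$. If $f_{xx'}^{o_0y}=0$ for one $o_0\in\Gamma(x,x')$, then $f_{xx'}^{oy}=0$ for all $o\in\Gamma(x,x')$.
\end{lemma}

\begin{proof}
By antisymmetry let $o_0\in\Gamma(x)$, and let $o'\in\Gamma(x')$. The sites $o_0,o',y$ are distinct, and $\partial_{o_0}f_{xx'}^{o'y}=\partial_yf_{xx'}^{o'o_0}+\partial_{o'}f_{xx'}^{o_0y}=0$ by \eqref{eq:cocycle}, Lemma~\ref{lem:AB} and the assumption. As $G[\{o_0,o'\},P]$ has rank $2$, Lemma~\ref{lem:KZ} with $Z'=\{o_0\}$ gives $f_{xx'}^{o'y}=0$. This covers all of $\Gamma(x')$, which is nonempty. The same argument, started from some $o'\in\Gamma(x')$ with $x$ and $x'$ exchanged, covers all of $\Gamma(x)$.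
\end{proof}

\begin{lemma}\label{lem:dist}
Let $x,x'$ be separated, $o\in\Gamma(x,x')$ and $y\in T\setminus o$. Then $f_{xx'}^{oy}=0$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=2pt}]
\node (xp) at (-1.7,1.5) {$x'$};
\node (x) at (-0.4,1.5) {$x$};
\node (a) at (0.9,1.5) {$\bullet$};
\node (t) at (4,1.5) {$t$};
\node (b) at (5.4,1.5) {$\bullet$};
\node (h) at (-1.7,0) {$h'$};
\node (y0) at (0.2,0) {$y_0$};
\node (y1) at (1.6,0) {$y_1$};
\node at (2.45,0) {$\cdots$};
\node (y2) at (3.3,0) {$y_{l-2}$};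
\node (y3) at (4.7,0) {$y_{l-1}$};
\node (y4) at (6.1,0) {$y_l$};
\draw (xp)--(h) (x)--(y0)--(a)--(y1) (y2)--(t)--(y3)--(b)--(y4);
\draw[dashed] (x)--(y3) (t)--(y4);
\end{tikzpicture}
\caption{A shortest path $y_0,\dots,y_l$ in $T$ (bottom) from the neighbors of $x,x'$ to $y_l$; consecutive $y_i$ have a common neighbor in $S$ (top). Solid segments are nonzero entries of $G$, and dashed segments are entries that vanish because the path is shortest.}
\label{fig:path}
\end{figure}

\begin{proof}
Let $(\mathrm D_l)$ be the assertion for all separated pairs $x,x'$, all $o\in\Gamma(x,x')$ and all $y\neq o$ with $\operatorname{dist}(y,\Gamma(x,x'))\le l$. We prove $(\mathrm D_l)$ by induction on $l$; by connectedness this suffices. $(\mathrm D_0)$ is Lemma~\ref{lem:AB}. For $(\mathrm D_1)$ let $y\notin\Gamma(x,x')$ be adjacent to $y_0\in\Gamma(x,x')$. Then $f_{xx'}^{y_0y}=0$ by \eqref{eq:adj}, and Lemma~\ref{lem:change} applies.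

Let $l\ge2$ and $\operatorname{dist}(y,\Gamma(x,x'))=l$, with a shortest path $y_0,y_1,\dots,y_l=y$, where $y_0\in\Gamma(x,x')$. Then $y_1,\dots,y_l\notin\Gamma(x,x')$. By antisymmetry let $y_0\in\Gamma(x)$. By Lemma~\ref{lem:change} it suffices to treat $o=y_0$. Choose $t\in\Gamma(y_{l-2})\cap\Gamma(y_{l-1})$, as in Figure~\ref{fig:path}. Then $t\ne x,x'$, because $y_{l-1}\in\Gamma(t)$ and $y_{l-1}\notin\Gamma(x,x')$. Also $y\notin\Gamma(t)$, since otherwise $y$ would be adjacent to $y_{l-2}$ and the path could be shortened. The entries $G(o,x)$ and $G(y_{l-1},t)$ are nonzero and $G(y_{l-1},x)=0$, so $G[\{o,y_{l-1}\},\{x,t\}]$ has rank $2$. By Lemma~\ref{lem:KZ} with $Z=\{t\}$ and $Z'=\{y_{l-1}\}$, it is enough to show that both of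
\[
\partial_{y_{l-1}}f_{xx'}^{oy}=\partial_yf_{xx'}^{oy_{l-1}}+\partial_of_{xx'}^{y_{l-1}y},\qquad
\partial_tf_{xx'}^{oy}=\partial_{x'}f_{xt}^{oy}+\partial_xf_{tx'}^{oy}
\]
vanish. In the first identity, $f_{xx'}^{oy_{l-1}}=0$ by $(\mathrm D_{l-1})$ and $f_{xx'}^{y_{l-1}y}=0$ by \eqref{eq:adj}. The gain in the second identity is that $y$ is adjacent to $y_{l-1}\in\Gamma(t)$, so $y$ has distance at most $1$ from $\Gamma(x,t)$ and from $\Gamma(t,x')$.

\emph{The term $f_{xt}^{oy}$.} If $x,t$ are not separated, it vanishes by \eqref{eq:adj}. Otherwise $o\in\Gamma(x)\subseteq\Gamma(x,t)$, and it vanishes by $(\mathrm D_1)$.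

\emph{The term $f_{tx'}^{oy}$.} If $t,x'$ are not separated, use \eqref{eq:adj}. If they are separated and $o\in\Gamma(t,x')$, use $(\mathrm D_1)$. It remains to treat the case that $t,x'$ are separated and $o\notin\Gamma(t,x')$, where $o$ is not a valid base point for the pair $t,x'$. Choose $h\in\Gamma(t)$ and $h'\in\Gamma(x')$. They are distinct, different from $o$, and different from $y$ because $y\notin\Gamma(t)$ and $y\notin\Gamma(x')$. For $z\in\{h,h'\}$,
\[
\partial_zf_{tx'}^{oy}=\partial_yf_{tx'}^{oz}+\partial_of_{tx'}^{zy}.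
\]
Here $f_{tx'}^{zy}=0$ by $(\mathrm D_1)$ with base point $z$. Also $f_{tx'}^{oz}=-f_{tx'}^{zo}=0$ by $(\mathrm D_{l-2})$ with base point $z$, since $y_{l-2}\in\Gamma(t)$ gives $\operatorname{dist}(o,\Gamma(t,x'))\le l-2$. As $G[\{h,h'\},\{t,x'\}]$ has rank $2$, Lemma~\ref{lem:KZ} with $Z'=\{h,h'\}$ gives $f_{tx'}^{oy}=0$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:key}]
Let $x\ne x'$ in $S$. If $x,x'$ are not separated, then $f_{xx'}=0$ by Lemma~\ref{lem:C}. If they are separated, take $o\in\Gamma(x,x')$. Lemma~\ref{lem:dist} gives $f_{xx'}^{oy}=0$ for all $y\ne o$, and Lemma~\ref{lem:comp} gives $f_{xx'}=0$. Since $|S|\ge2e+c+\mu$, Lemma~\ref{lem:pi}(c) gives $f=0$.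
\end{proof}

By Section~\ref{sec:reduction} this proves Theorem~\ref{thm:B}, and by Section~\ref{sec:AfromB} it proves Theorem~\ref{thm:A}, Corollary~\ref{cor:tables} and the conjecture.

\begin{thebibliography}{9}
\bibitem{OR} Jaeseong Oh and Brendon Rhoades, \emph{Zigzags, contingency tables, and quotient rings}, arXiv:2503.19694 (2025).
\end{thebibliography}
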